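\title{One-sided decay of Fourier coefficients on sets of uniqueness}

\begin{abstract}
A compact subset of the circle is a set of uniqueness if it supports no nonzero distribution whose Fourier coefficients tend to zero as $|n|\to\infty$. We show that a set of uniqueness can support a nonzero distribution $S$ with $\widehat S(n)\to0$ as $n\to+\infty$. One can even have $\sum_{n\ge0}|\widehat S(n)|^2<\infty$ and $|\widehat S(-n)|\le\omega(n)$, where $\omega$ is any prescribed nondecreasing unbounded function. A second construction keeps $\widehat S(n)\to0$ and the bound $\omega$, and makes the support null for a prescribed Hausdorff measure. In both constructions the support lies in an $H$-set, and on such sets the growth cannot be removed: a distribution with bounded coefficients that tend to zero as $n\to+\infty$, supported in a countable union of closed $H^{(d)}$-sets, is zero.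
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\mathbb T=\mathbb R/2\pi\mathbb Z$. A Schwartz distribution $S$ on $\mathbb T$ has a compact support $\operatorname{supp}S$ and Fourier coefficients $\widehat S(n)=\langle S,e^{-int}\rangle$, $n\in\mathbb Z$, of at most polynomial growth. It is a \emph{pseudo-function} if $\widehat S(n)\to0$ as $|n|\to\infty$. A compact set $K\subset\mathbb T$ is a \emph{set of uniqueness}, or \emph{$\mathcal U$-set}, if it supports no nonzero pseudo-function.

The definition weighs concentration on $K$ against decay of the high frequencies. A compact set of positive Lebesgue measure is not a $\mathcal U$-set, because its indicator function is a pseudo-function by the Riemann--Lebesgue lemma. A single point $x$ is a $\mathcal U$-set: a distribution supported at $x$ is a finite linear combination of derivatives of the Dirac mass $\delta_x$, so $\widehat S(n)=p(n)e^{-inx}$ with a polynomial $p$, and decay forces $p=0$. In this last example decay in one direction is already enough. The following question, posed by Kozma and Olevskii \cite{KO},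 asks whether this is always so.

\begin{quote}
\emph{Let a compact set $K\subset\mathbb T$ support a nonzero distribution $S$ with $\widehat S(n)\to0$ as $n\to+\infty$. Must $K$ support a nonzero pseudo-function? Equivalently, is it impossible for a $\mathcal U$-set to support such an $S$?}
\end{quote}

There are reasons to expect the two ends of the spectrum to behave alike. The complex conjugate $\overline S$, defined by $\langle\overline S,\varphi\rangle=\overline{\langle S,\overline\varphi\rangle}$, has the same support as $S$, and its $n$-th coefficient is $\overline{\widehat S(-n)}$. So for a real distribution ($\overline S=S$) one-sided decay is the same as two-sided decay. By a theorem of Rajchman the same is true for complex measures: if the coefficients of a measure tend to $0$ as $n\to+\infty$, they also tend to $0$ as $n\to-\infty$. Thus a $\mathcal U$-set supports no nonzero measure and no nonzero real distribution with one-sided decay. In general, the set $K$ in the question supports $S$, which decays at $+\infty$, and $\overline S$, which decays at $-\infty$, and one may hope to make a pseudo-function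 out of the two. This hope fails: the answer to the question is no.

\subsection{Results}

The sets of uniqueness that we use are defined by a failure of density under dilations.

\begin{definition}\label{def:H}
A compact set $K\subset\mathbb T$ is an \emph{$H$-set} if there are a nonempty open arc $I$ and integers $n_k\to\infty$ such that $n_kt\notin I$ for all $t\in K$ and all $k$. It is an \emph{$H^{(d)}$-set} if there are a nonempty open set $D\subset\mathbb T^d$ and vectors $v_k\in\mathbb Z^d$ with $|a\cdot v_k|\to\infty$ for every $a\in\mathbb Z^d\setminus\{0\}$, such that $tv_k\notin D$ for all $t\in K$ and all $k$.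
\end{definition}

An $H$-set is an $H^{(1)}$-set. The ternary Cantor set $\{2\pi\sum_{j\ge1}\varepsilon_j3^{-j}:\varepsilon_j\in\{0,2\}\}$ is an $H$-set with $n_k=3^k$ and $I=(2\pi/3,4\pi/3)$, since multiplication by $3$ maps it into itself. Every $H$-set is a $\mathcal U$-set (Lemma~\ref{lem:raj}). What matters below is that the definition puts no condition on how fast $n_k$ grows: an $H$-set needs to be constrained only along a sequence of scales, and this sequence may be as sparse as we like.

Throughout, $\omega:\mathbb N\to(0,\infty)$ denotes a nondecreasing unbounded function on $\mathbb N=\{1,2,\dots\}$.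

\begin{theorem}\label{thm:main}
For every $\omega$ there are an $H$-set $K$ and a distribution $S\ne0$ supported on $K$ with
\[
\sum_{n\ge0}|\widehat S(n)|^2<\infty,\qquad |\widehat S(-n)|\le\omega(n)\quad(n\ge1).
\]
\end{theorem}

This answers the question: $K$ supports $S\ne0$ with $\widehat S(n)\to0$ as $n\to+\infty$, and, being a $\mathcal U$-set, it supports no nonzero pseudo-function.

A \emph{gauge} is a nondecreasing function $h:(0,\infty)\to(0,\infty)$ with $h(0+)=0$. The Hausdorff measure of $E\subset\mathbb T$ for $h$ is $\Lambda_h(E)=\lim_{\delta\to0}\inf\sum_ih(\ell_i)$, where the infimum is over the countable covers of $E$ by arcs of lengths $\ell_i\le\delta$.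

\begin{theorem}\label{thm:small}
For every $\omega$ and every gauge $h$ there are an $H$-set $K$ with $\Lambda_h(K)=0$ and a distribution $S\ne0$ supported on $K$ with $\widehat S(n)\to0$ as $n\to+\infty$ and $|\widehat S(-n)|\le\omega(n)$ for $n\ge1$.
\end{theorem}

\begin{theorem}\label{thm:bounded}
Let $K$ be a compact set contained in a countable union of closed sets $K_i$, where $K_i$ is an $H^{(d_i)}$-set. If $S$ is supported on $K$, the sequence $\widehat S$ is bounded, and $\widehat S(n)\to0$ as $n\to+\infty$, then $S=0$.
\end{theorem}

For $H$-sets the threshold is therefore exact. A nonzero $S$ with decay at $+\infty$ cannot have bounded coefficients at $-\infty$, while any prescribed nondecreasing unbounded rate is respected on a suitable $H$-set. The sets $K$ of Theorem~\ref{thm:bounded} are $\mathcal U$-sets, since the coefficients of a pseudo-function are bounded. We do not decide whether Theorem~\ref{thm:bounded} holds for all $\mathcal U$-sets.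

The function $\min(\omega(n),n)$ is again positive, nondecreasing and unbounded, so in the proofs we assume
\begin{equation}\label{eq:omega}
\omega(n)\le n\qquad(n\ge1).
\end{equation}
This makes the bound $\omega(n)$ a polynomial bound, as is needed to recognize a sequence as the coefficient sequence of a distribution.

Section~\ref{sec:prelim} recalls the facts about distributions that we use and locates the place where the uniqueness proof for $H$-sets needs two-sided decay. Section~\ref{sec:jump} proves Theorem~\ref{thm:main}. Section~\ref{sec:onesided} contains a uniqueness principle for one-sided spectra, which drives both the construction in Theorem~\ref{thm:small} (Section~\ref{sec:small}) and the obstruction in Theorem~\ref{thm:bounded} (Section~\ref{sec:bounded}).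

\section{Distributions, dilations and $H$-sets}\label{sec:prelim}

We give $\mathbb T$ the normalized Lebesgue measure $dt/2\pi$. A distribution is a continuous linear functional on $C^\infty(\mathbb T)$, and an integrable function $f$ acts by $\langle f,\varphi\rangle=\int f\varphi\,dt/2\pi$. For an open set $U$, $C_c^\infty(U)$ is the space of smooth functions with compact support in $U$. The coefficients of $f\in C^\infty(\mathbb T)$ decay faster than any power, and we put $\|f\|_A=\sum_j|\widehat f(j)|$. The following facts are standard.

\begin{itemize}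
\item[(D1)] A sequence $(c_n)_{n\in\mathbb Z}$ is the coefficient sequence of a distribution $S$, then unique, if and only if $|c_n|\le C(1+|n|)^M$ for some $C,M$. In this case $\langle S,\varphi\rangle=\sum_n\widehat\varphi(n)\widehat S(-n)$.
\item[(D2)] If $\widehat S_k(n)\to\widehat S(n)$ for each $n$ and $|\widehat S_k(n)|\le C(1+|n|)^M$ with $C,M$ independent of $k$, then $\langle S_k,\varphi\rangle\to\langle S,\varphi\rangle$ for all $\varphi\in C^\infty(\mathbb T)$. This is dominated convergence in the sum in (D1).
\item[(D3)] The support of $S$ is the complement of the largest open set $U$ such that $\langle S,\varphi\rangle=0$ for all $\varphi\in C_c^\infty(U)$. For $f\in C^\infty(\mathbb T)$ the product $fS$ is defined by $\langle fS,\varphi\rangle=\langle S,f\varphi\rangle$. It satisfies $\operatorname{supp}fS\subset\operatorname{supp}f\cap\operatorname{supp}S$ and $\widehat{fS}(m)=\sum_j\widehat f(j)\widehat S(m-j)$.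
\end{itemize}

For an integer $n\ge1$ the dilate $f(nt)=\sum_j\widehat f(j)e^{ijnt}$ has its spectrum on the multiples of $n$. The $m$-th coefficient of the product $f(nt)S$ is therefore
\begin{equation}\label{eq:dilate}
\sum_{j\in\mathbb Z}\widehat f(j)\,\widehat S(m-jn).
\end{equation}
One-sided decay survives smooth localization.

\begin{lemma}\label{lem:local}
Let $\chi\in C^\infty(\mathbb T)$ and let $S$ be a distribution with $\widehat S(n)\to0$ as $n\to+\infty$. Then $\widehat{\chi S}(n)\to0$ as $n\to+\infty$. If $\widehat S$ is bounded, so is $\widehat{\chi S}$.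
\end{lemma}

\begin{proof}
Let $|\widehat S(l)|\le C(1+|l|)^M$ and $n\ge1$. In $\sum_j\widehat\chi(j)\widehat S(n-j)$ the terms with $j\le n/2$ contribute at most $\|\chi\|_A\sup_{l\ge n/2}|\widehat S(l)|$. For $j>n/2$ we have $|n-j|\le j$, so these terms contribute at most $C\sum_{j>n/2}|\widehat\chi(j)|(1+j)^M$. Both bounds tend to $0$. Finally, $|\widehat{\chi S}(n)|\le\|\chi\|_A\sup|\widehat S|$ for all $n$.
\end{proof}

\begin{lemma}[Rajchman]\label{lem:raj}
Every $H$-set is a $\mathcal U$-set.
\end{lemma}

\begin{proof}
Let $S$ be a pseudo-function supported on an $H$-set $K$ with data $I$, $n_k$. Take $\varphi\in C_c^\infty(I)$ with $\widehat\varphi(0)=1$. The support of $\varphi(n_kt)$ lies in the closed set $\{t:n_kt\in\operatorname{supp}\varphi\}$, which is disjoint from $K$. So $\varphi(n_kt)S=0$ by (D3), and \eqref{eq:dilate} gives, for every $m$,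
\begin{equation}\label{eq:raj}
0=\widehat S(m)+\sum_{j<0}\widehat\varphi(j)\widehat S(m-jn_k)+\sum_{j>0}\widehat\varphi(j)\widehat S(m-jn_k).
\end{equation}
As $k\to\infty$, each term with $j\ne0$ tends to $0$ and is dominated by $|\widehat\varphi(j)|\sup|\widehat S|$, which is summable. Hence $\widehat S(m)=0$ for all $m$.
\end{proof}

Identity \eqref{eq:raj} holds for every distribution supported on $K$. Its first sum samples $\widehat S$ at the points $m+|j|n_k$, far to the right, and its second sum at the points $m-jn_k$, far to the left. If $\widehat S$ decays only at $+\infty$, the first sum still tends to $0$, and what remains is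
\[
\widehat S(m)=-\lim_{k\to\infty}\sum_{j>0}\widehat\varphi(j)\widehat S(m-jn_k).
\]
This is no longer a contradiction but a system of constraints, one for each $m$ and $\varphi$, on the coefficients at negative frequencies. Our theorems say that bounded coefficients cannot meet the constraints unless $S=0$, and that slowly growing ones can.

\section{The jump of an analytic function}\label{sec:jump}

\subsection{From analytic functions to distributions}

We identify $t\in\mathbb T$ with $e^{it}$, so that a compact $K\subset\mathbb T$ is a subset of the Riemann sphere $\widehat{\mathbb C}$. A function analytic off $K$ has one expansion inside the circle and another outside. Their difference on the circle lives on $K$, and it sends the inner expansion to the positive frequencies and the outer one to the negative frequencies.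

\begin{lemma}\label{lem:jump}
Let $K\subset\mathbb T$ be compact and let $F$ be analytic on $\widehat{\mathbb C}\setminus K$, with $F(z)=\sum_{n\ge0}a_nz^n$ for $|z|<1$ and $F(z)=\sum_{n\ge0}b_nz^{-n}$ for $|z|>1$. If $(a_n)$ and $(b_n)$ have polynomial growth, then
\[
\widehat S(0)=a_0-b_0,\qquad\widehat S(n)=a_n,\qquad\widehat S(-n)=-b_n\qquad(n\ge1)
\]
defines a distribution $S$ supported on $K$.
\end{lemma}

\begin{proof}
By (D1), $S$ is a distribution. For $0<r<1$ let
\[
S_r(t)=\sum_{n\in\mathbb Z}r^{|n|}\widehat S(n)e^{int}=F(re^{it})-F(r^{-1}e^{it}).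
\]
By (D2), $\langle S_r,\varphi\rangle\to\langle S,\varphi\rangle$ as $r\to1^-$. Suppose that $\operatorname{supp}\varphi\cap K=\emptyset$. Then $F$ is analytic, hence uniformly continuous, on a compact neighborhood of $\operatorname{supp}\varphi$ in $\mathbb C$, so $S_r\to0$ uniformly on $\operatorname{supp}\varphi$ and $\langle S,\varphi\rangle=0$.
\end{proof}

We call $S$ the \emph{jump} of $F$. We want an $H$-set $K$ and a function $F$ analytic off $K$ that is small inside the circle and not too large outside. If $|F|\le1$ in the disc, Parseval's identity gives $\sum|a_n|^2r^{2n}=\int|F(re^{it})|^2dt/2\pi\le1$ for all $r<1$, so $\sum|a_n|^2\le1$.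

The first functions at hand come from probability measures $\mu$ on $K$. Put
\[
G_\mu(z)=\int\frac{e^{it}+z}{e^{it}-z}\,d\mu(t),\qquad
P_\mu(z)=\int\frac{1-|z|^2}{|e^{it}-z|^2}\,d\mu(t)\quad(|z|<1).
\]
For fixed $t$ the kernel of $G_\mu$ is analytic in $z\in\widehat{\mathbb C}\setminus\{e^{it}\}$, with value $1$ at $0$ and $-1$ at $\infty$, and it is bounded uniformly in $t\in K$ on compact subsets of $\widehat{\mathbb C}\setminus K$. So $G_\mu$ is analytic on $\widehat{\mathbb C}\setminus K$, with $G_\mu(0)=1$ and $G_\mu(\infty)=-1$. Expanding the kernel in geometric series gives $G_\mu=1+2\sum_{n\ge1}\widehat\mu(n)z^n$ inside and $G_\mu=-1-2\sum_{n\ge1}\widehat\mu(-n)z^{-n}$ outside. The jump of $G_\mu$ is thus $2\mu$, which is real and cannot decay on a $\mathcal U$-set. But $G_\mu$ has a sign that tells the inside from the outside. For $|\zeta|=1$ we have $\operatorname{Re}\frac{\zeta+z}{\zeta-z}=\frac{1-|z|^2}{|\zeta-z|^2}$. For $|z|>1$ let $z^*=1/\overline z$; then $|\zeta-z|=|1-\zeta\overline z|=|z|\,|\zeta-z^*|$, and so $\frac{1-|z|^2}{|\zeta-z|^2}=-\frac{1-|z^*|^2}{|\zeta-z^*|^2}$. Hence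
\[
\operatorname{Re}G_\mu(z)=P_\mu(z)>0\quad(|z|<1),\qquad\operatorname{Re}G_\mu(z)=-P_\mu(z^*)<0\quad(|z|>1).
\]
Composition with an entire function keeps analyticity off $K$, and $w\mapsto e^{-w}$ is bounded in the right half-plane. So we take $F=\exp(-G_\mu)$, for which
\begin{equation}\label{eq:F}
|F(z)|=e^{-P_\mu(z)}\le1\ \ (|z|<1),\qquad|F(z)|=e^{P_\mu(z^*)}\ \ (|z|>1),
\end{equation}
$a_0=F(0)=e^{-1}$ and $b_0=F(\infty)=e$. For every $\mu$ the inner coefficients are square summable. The whole difficulty has moved to the outer coefficients.

\begin{example}\label{ex:point}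
Let $\mu=\delta_0$, so that $F(z)=\exp\bigl(-\frac{1+z}{1-z}\bigr)$. For $|z|>1$ and $w=1/z$,
\[
F=\exp\frac{1+w}{1-w}=e\sum_{k\ge0}\frac{2^k}{k!}\,\frac{w^k}{(1-w)^k}.
\]
All coefficients are nonnegative, and the coefficient of $w^n$ in $w^k(1-w)^{-k}$ is $\binom{n-1}{k-1}$. So $b_n\ge e\,\frac{2^k}{k!}\binom{n-1}{k-1}$ for every $k\ge1$, and $b_n$ grows faster than any power of $n$. There is no distribution, in agreement with the case of a point in Section~\ref{sec:intro}. The cause is the size of the Poisson integral, $P_\mu(r)=\frac{1+r}{1-r}$, which stands in the exponent in \eqref{eq:F}.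
\end{example}

At the other extreme, if $\mu$ is at most $C$ times Lebesgue measure then $P_\mu\le C$ and $F$ is bounded on both sides; but then $K$ has positive measure and is not a $\mathcal U$-set. We need a measure on an $H$-set that is as close as possible to this extreme. At distance $2^{-j}$ from the circle the Poisson kernel sees only the masses of arcs of length about $2^{-j}$. A constraint $n_kt\notin(0,\pi)$ removes half of the circle, so it doubles the density of the mass, but only at scales finer than $1/n_k$. With sparse $n_k$ the density grows as slowly as we wish.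

\subsection{A set with sparse prescribed digits}

Let $2\le m_1<m_2<\cdots$ be integers with $m_{k+1}>m_k+1$, and let $\kappa(j)=\#\{k:m_k\le j\}$. Let $K$ be the set of points
\[
t=2\pi\sum_{j\ge1}\varepsilon_j2^{-j},\qquad\varepsilon_j\in\{0,1\},\qquad\varepsilon_{m_k}=1\text{ for all }k,
\]
and let $\mu$ be the law of $t$ when the remaining digits are independent and take the values $0$ and $1$ with probability $\frac12$. A \emph{cell of level $j$} is an arc $Q=[2\pi a2^{-j},2\pi(a+1)2^{-j})$ with $0\le a<2^j$; its normalized length is $|Q|=2^{-j}$.

\begin{lemma}\label{lem:set}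
The set $K$ is an $H$-set, $\mu$ is a probability measure on $K$, and $\mu(Q)\le2^{\kappa(j)}|Q|$ for every cell $Q$ of level $j$.
\end{lemma}

\begin{proof}
The set $K$ is a continuous image of a compact product of finite sets, so it is compact, and $\mu(K)=1$. Let $n_k=2^{m_k-1}$. For $t\in K$ the digits $\varepsilon_j$ with $j<m_k$ contribute multiples of $2\pi$ to $n_kt$, so modulo $2\pi$
\[
n_kt\equiv2\pi\Bigl(\frac{\varepsilon_{m_k}}2+\frac{\varepsilon_{m_k+1}}4+\cdots\Bigr)\in[\pi,2\pi].
\]
Thus $n_kt\notin(0,\pi)$, and $K$ is an $H$-set. Since $m_{k+1}>m_k+1$, infinitely many digits are free, so each single digit sequence has probability $0$. Only countably many sequences are eventually constant, so these form a null set. For any other sequence, $t\in Q$ exactly when $\varepsilon_1,\dots,\varepsilon_j$ are the binary digits of $a$. This event has probability $0$ or $2^{-(j-\kappa(j))}$, because $j-\kappa(j)$ of the first $j$ digits are free.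
\end{proof}

\begin{lemma}\label{lem:poisson}
Let $C_0=(1+2\pi)^2$. If $j\ge1$ and $1-|z|\ge2^{-j}$, then $P_\mu(z)\le C_02^{\kappa(j)}$.
\end{lemma}

\begin{proof}
Let $p(t)=(1-|z|^2)/|e^{it}-z|^2$, and let $s,t$ lie in one cell of level $j$. Since $2^{-j}\le1-|z|\le|e^{it}-z|$,
\[
|e^{is}-z|\le|e^{it}-z|+2\pi2^{-j}\le(1+2\pi)|e^{it}-z|.
\]
So $p(t)\le C_0p(s)$, that is, $\sup_Qp\le C_0\inf_Qp$ on each cell. By Lemma~\ref{lem:set},
\[
P_\mu(z)\le\sum_Q\mu(Q)\sup_Qp\le C_02^{\kappa(j)}\sum_Q|Q|\inf_Qp\le C_02^{\kappa(j)}\int p(t)\,\frac{dt}{2\pi}=C_02^{\kappa(j)},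
\]
because the Poisson kernel has mean $1$.
\end{proof}

\begin{lemma}\label{lem:bn}
Let $F=\exp(-G_\mu)=\sum_{n\ge0}b_nz^{-n}$ for $|z|>1$. If $j\ge1$ and $2^{j-1}<n\le2^j$, then $|b_n|\le4\exp(C_02^{\kappa(j)})$.
\end{lemma}

\begin{proof}
Cauchy's estimate on the circle $|z|=1/r$ gives $|b_n|\le r^{-n}\max_{|z|=1/r}|F(z)|$. We want $r$ far from $1$ for the second factor and close enough to $1$ for the first to stay bounded, so we take $r=1-2^{-j}$. On this circle $|z^*|=r$, so $|F|\le\exp(C_02^{\kappa(j)})$ by \eqref{eq:F} and Lemma~\ref{lem:poisson}. The function $-\log(1-x)$ is convex and vanishes at $0$, so $-\log(1-x)/x$ increases, and it equals $\log4$ at $x=\frac12$. Hence $r^{-n}\le(1-2^{-j})^{-2^j}\le4$.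
\end{proof}

\begin{example}\label{ex:explicit}
Take $m_k=2^k$. Then $2^{\kappa(j)}\le j$, and $2^j<2n$ in Lemma~\ref{lem:bn}, so $|b_n|\le4e^{C_0j}\le4(2n)^{C_0/\log2}$ for $n\ge2$. Lemma~\ref{lem:jump} applies, and the jump of $F$ is nonzero because its coefficient at $0$ is $e^{-1}-e$. So the set of points whose binary digits at the places $2,4,8,16,\dots$ equal $1$ already answers the question of Section~\ref{sec:intro}. If instead a positive proportion of the digits were prescribed, $2^{\kappa(j)}$ would be comparable to a power of $n$, and Lemma~\ref{lem:bn} would not give a polynomial bound.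
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $\omega$ is nondecreasing and unbounded, we can choose the $m_k$ so that also
\begin{equation}\label{eq:mk}
\omega(2^{m_k-1})\ge4\exp(C_02^k)\qquad(k\ge1).
\end{equation}
Let $n>2^{m_1-1}$ and $2^{j-1}<n\le2^j$. Then $j\ge m_1$, so $k=\kappa(j)\ge1$, and $j\ge m_k$ gives $n>2^{m_k-1}$. By Lemma~\ref{lem:bn} and \eqref{eq:mk},
\[
|b_n|\le4\exp(C_02^k)\le\omega(2^{m_k-1})\le\omega(n).
\]
By \eqref{eq:omega}, $(b_n)$ has polynomial growth, and $\sum|a_n|^2\le1$ by \eqref{eq:F}. Let $S$ be the jump of $F$. By Lemmas~\ref{lem:jump} and~\ref{lem:set} it is supported on the $H$-set $K$, and $\widehat S(0)=e^{-1}-e\ne0$. The bound $|\widehat S(-n)|\le\omega(n)$ can fail only for the finitely many $n\le2^{m_1-1}$. As $\omega>0$, it holds for all $n\ge1$ after $S$ is multiplied by a small constant in $(0,1]$.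
\end{proof}

\begin{remark}\label{rem:dim}
The set just built is a Lebesgue null set, but a thick one: $\Lambda_h(K)>0$ for $h(x)=x^\alpha$ and every $\alpha\in(0,1)$. Indeed, \eqref{eq:omega} and \eqref{eq:mk} give $2^{m_k-1}\ge\exp(C_02^k)$, so $m_k>2^k$ and $2^{\kappa(j)}\le j$. An arc of length $\ell\in(2\pi2^{-j-1},2\pi2^{-j}]$ meets at most two cells of level $j$, so its mass is at most $2j2^{-j}\le C_\alpha\ell^\alpha$. A cover of $K$ by arcs of lengths $\ell_i\le\pi$ therefore has $\sum\ell_i^\alpha\ge1/C_\alpha$. Small supports need the different construction of Section~\ref{sec:small}.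
\end{remark}

\section{One-sided spectra}\label{sec:onesided}

A function with frequencies of both signs can vanish on an interval and have a nonzero constant term: any bump function does. With frequencies of one sign this is impossible, because the function extends analytically to a half-plane.

\begin{lemma}\label{lem:exp}
Let $A$ be a countable set, and for $a\in A$ let $u_a\in\mathbb C$ and $\lambda_a\ge0$, with $\sum_a|u_a|<\infty$. If $\sum_au_ae^{-i\lambda_as}=0$ for all real $s$ with $|s|<s_0$, where $s_0>0$, then $\sum_{a:\,\lambda_a=0}u_a=0$.
\end{lemma}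

\begin{proof}
For $s=x-iy$ with $y\ge0$ we have $|e^{-i\lambda_as}|=e^{-\lambda_ay}\le1$. So $g(s)=\sum_au_ae^{-i\lambda_as}$ converges uniformly on $\{\operatorname{Im}s\le0\}$, and is continuous there and analytic in the interior. It is real, namely zero, on $(-s_0,s_0)$. By the Schwarz reflection principle, $g(s)=\overline{g(\overline s)}$ for $\operatorname{Im}s>0$ extends $g$ analytically across this interval. The extension vanishes on an interval inside its connected domain, so $g\equiv0$. In $0=g(-iy)=\sum_au_ae^{-\lambda_ay}$ let $y\to+\infty$. By dominated convergence only the terms with $\lambda_a=0$ remain.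
\end{proof}

The frequencies enter through translation of test functions.

\begin{lemma}\label{lem:onesided}
Let $J$ be a nonempty open arc and $(c_j)_{j\ge0}$ a bounded sequence. If $\sum_{j\ge0}c_j\widehat\varphi(j)=0$ for all $\varphi\in C_c^\infty(J)$, then $c_0=0$.
\end{lemma}

\begin{proof}
Take $\psi\in C_c^\infty(J)$ with $\widehat\psi(0)=1$. For small real $s$ the translate $\psi(t-s)$ lies in $C_c^\infty(J)$, and its coefficients are $\widehat\psi(j)e^{-ijs}$. So $\sum_{j\ge0}c_j\widehat\psi(j)e^{-ijs}=0$ for small $s$, and Lemma~\ref{lem:exp} gives $c_0\widehat\psi(0)=0$.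
\end{proof}

By duality, a uniqueness statement is a density statement. Here it produces bump functions on a given arc that look like the constant $1$ when only the nonnegative frequencies are observed.

\begin{lemma}\label{lem:P}
Let $J$ be a nonempty open arc and $\varepsilon>0$. There is $P\in C_c^\infty(J)$ with $\widehat P(0)=1$ and $\sum_{j>0}|\widehat P(j)|\le\varepsilon$.
\end{lemma}

\begin{proof}
Let $V=\{(\widehat\varphi(j))_{j\ge0}:\varphi\in C_c^\infty(J)\}$, a linear subspace of $\ell^1(\mathbb Z_{\ge0})$, and let $e_0=(1,0,0,\dots)$. If $e_0$ were not in the closure of $V$, the Hahn--Banach theorem would give a continuous functional that vanishes on $V$ and not at $e_0$. Such a functional is given by a bounded sequence $(c_j)_{j\ge0}$ with $c_0\ne0$, which contradicts Lemma~\ref{lem:onesided}. So for each $\eta\in(0,1)$ there is $\varphi\in C_c^\infty(J)$ with $|\widehat\varphi(0)-1|+\sum_{j>0}|\widehat\varphi(j)|\le\eta$. Take $P=\varphi/\widehat\varphi(0)$ with $\eta/(1-\eta)\le\varepsilon$.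
\end{proof}

\begin{example}\label{ex:d1}
Lemma~\ref{lem:P} proves Theorem~\ref{thm:bounded} for a single $H$-set $K$ with data $I$, $n_k$. Use \eqref{eq:raj} with $\varphi=P\in C_c^\infty(I)$. The sum over $j<0$ tends to $0$ as $k\to\infty$ by the decay at $+\infty$, and the sum over $j>0$ is at most $\varepsilon\sup|\widehat S|$. So $|\widehat S(m)|\le\varepsilon\sup|\widehat S|$ for every $\varepsilon>0$, and $S=0$. If $\widehat S$ is unbounded the argument breaks at the last estimate: for fixed $P$ the values $\widehat S(m-jn_k)$ may grow with $k$, however slowly, until they compensate for $\varepsilon$.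
\end{example}

\begin{remark}\label{rem:P}
(a) The negative coefficients of $P$ must be large. Suppose that $P_k\in C^\infty(\mathbb T)$ vanish on a fixed open arc $I$, that $\widehat P_k(0)=1$, and that $\sup_{j>0}|\widehat P_k(j)|\to0$. Then $\sup_j|\widehat P_k(j)|\to\infty$. Otherwise, along a subsequence the coefficients are uniformly bounded and the limits $c_j=\lim_k\widehat P_k(-j)$ exist. For $\varphi\in C_c^\infty(I)$ we get $0=\sum_j\widehat\varphi(j)\widehat P_k(-j)\to\sum_{j\ge0}c_j\widehat\varphi(j)$, and Lemma~\ref{lem:onesided} gives $c_0=0$, whereas $c_0=1$.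

(b) One can write $P$ down, by the same device as in Section~\ref{sec:jump}. Let $J'\subset J$ be a closed arc, $u$ a real smooth function of mean $0$ with $u=-1$ off $J'$, and $\beta\in C_c^\infty(J)$ with $\beta=1$ on $J'$. Put $g(w)=2\sum_{j>0}\widehat u(-j)w^j$ for $|w|\le1$ and $E_N(t)=\exp(Ng(e^{-it}))$. Then $|E_N|=e^{Nu}$, $\widehat E_N(0)=e^{Ng(0)}=1$, and $\widehat E_N(j)=0$ for $j>0$. The function $(1-\beta)E_N$ vanishes on $J'$, and off $J'$ it and its second derivative are $O(N^2e^{-N})$, so $\|(1-\beta)E_N\|_A=O(N^2e^{-N})$. Hence $\beta E_N=E_N-(1-\beta)E_N$, divided by its mean, is a function $P$ as in Lemma~\ref{lem:P} when $N$ is large.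
\end{remark}

\section{Arbitrarily small supports}\label{sec:small}

We build $S$ as an infinite product of smooth functions. Each factor cuts the support and must change the coefficients at nonnegative frequencies very little. Two kinds of factors alternate: $\rho_k$ makes the support small for $h$, and $P_k(n_kt)$ imposes the condition $n_kt\notin(0,\pi)$.

\subsection{Small support with small coefficients}

Multiplication by $\rho$ hardly changes the coefficients of a given smooth function if $\widehat\rho(0)=1$ and all other coefficients of $\rho$ are small. A narrow bump $\theta\ge0$ of mean $1$ has small support, but $|\widehat\theta(1)|$ is close to $1$, and the same holds for the coefficient of $\theta(qt)$ at the frequency $q$. However, the large coefficients of $\theta(qt)$ occur only in a range $q\le|j|<Q$. An average of $N$ such functions with disjoint ranges has coefficients of size about $1/N$.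

\begin{lemma}\label{lem:rho}
For every $\delta\in(0,1)$ and every gauge $h$ there is $\rho\in C^\infty(\mathbb T)$ with $\widehat\rho(0)=1$ and $|\widehat\rho(j)|\le\delta$ for $j\ne0$, whose support is covered by finitely many arcs of lengths $\ell\le\delta$ with $\sum h(\ell)\le\delta$.
\end{lemma}

\begin{proof}
Let $N\ge2/\delta$ be an integer and $q_1=1$. Given the integer $q_i$, choose $\ell_i\in(0,\delta]$ with $q_ih(\ell_i/q_i)\le\delta/N$, which is possible because $h(0+)=0$. Choose a smooth $\theta_i\ge0$ of mean $1$ supported in an arc of length $\ell_i$, and then an integer $q_{i+1}>q_i$ with $|\widehat\theta_i(l)|\le\delta/2$ for $|l|\ge q_{i+1}/q_i$. Put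
\[
\rho(t)=\frac1N\sum_{i=1}^N\theta_i(q_it).
\]
The $j$-th coefficient of $\theta_i(q_it)$ is $\widehat\theta_i(j/q_i)$ if $q_i$ divides $j$, and $0$ otherwise. So $\widehat\rho(0)=1$. For $j\ne0$ let $i_0\le N$ be maximal with $q_{i_0}\le|j|$. If $i>i_0$ then $q_i>|j|>0$, and the coefficient is $0$. If $i<i_0$ then $|j|\ge q_{i_0}\ge q_{i+1}$, so the coefficient has modulus at most $\delta/2$. For $i=i_0$ it has modulus at most $\int\theta_{i_0}\,dt/2\pi=1$. Hence $|\widehat\rho(j)|\le\frac1N+\frac\delta2\le\delta$. The support of $\theta_i(q_it)$ lies in $q_i$ arcs of length $\ell_i/q_i\le\delta$, and the total $h$-sum is $\sum_iq_ih(\ell_i/q_i)\le\delta$.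
\end{proof}

\subsection{The product}

The coefficients of $f(t)P(nt)$ are $\sum_j\widehat P(j)\widehat f(m-jn)$ by \eqref{eq:dilate}: a copy of $\widehat f$ is centered at each multiple $jn$, with weight $\widehat P(j)$. With $P$ from Lemma~\ref{lem:P} the copies to the right of the origin have small weights. The copies to the left have large weights, by Remark~\ref{rem:P}(a), but $P$ is fixed before $n$. Taking $n$ large pushes these copies so far to the left that their tails are negligible on $m\ge-n/2$ and their size is below $\omega$ where they sit.

\begin{proof}[Proof of Theorem~\ref{thm:small}]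
Let $S_0=1$, $n_0=1$ and $\eta_k=2^{-k-3}$, so that $\sum_{k\ge1}2\eta_k=\frac14$. Given $S_{k-1}\in C^\infty(\mathbb T)$ and $n_{k-1}$, we define $S_k$ and $n_k$ in two steps.

\emph{Step (a).} Take $\rho_k$ from Lemma~\ref{lem:rho} with $\delta=\delta_k\le2^{-k}$ and $\delta_k\|S_{k-1}\|_A\le\eta_k$, and put $f_k=S_{k-1}\rho_k$. Since $\widehat\rho_k(0)=1$, for all $m$
\[
|\widehat f_k(m)-\widehat S_{k-1}(m)|=\Bigl|\sum_{j\ne0}\widehat\rho_k(j)\widehat S_{k-1}(m-j)\Bigr|\le\delta_k\|S_{k-1}\|_A\le\eta_k.
\]

\emph{Step (b).} Take $P_k$ from Lemma~\ref{lem:P} with $J=(\pi,2\pi)$ and $\varepsilon=\varepsilon_k$, where $\varepsilon_k\|f_k\|_A\le\eta_k/2$. Let $p_k=\sup_j|\widehat P_k(j)|$ and $B_k=p_k\|f_k\|_A$. Now choose an integer $n_k>n_{k-1}$ so large that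
\begin{equation}\label{eq:nk}
p_k\sum_{l\ge n_k/2}|\widehat f_k(l)|\le\frac{\eta_k}2,\qquad\omega(\lfloor n_k/2\rfloor)\ge\frac14+B_1+\dots+B_k.
\end{equation}
This is possible because $\|f_k\|_A<\infty$ and $\omega$ is nondecreasing and unbounded. Put $S_k(t)=f_k(t)P_k(n_kt)$. Then
\[
\widehat S_k(m)-\widehat f_k(m)=\sum_{j\ne0}\widehat P_k(j)\widehat f_k(m-jn_k),
\]
and the integers $m-jn_k$ are distinct for distinct $j$. For every $m$ the whole sum is therefore at most $p_k\|f_k\|_A=B_k$, and the terms with $j>0$ contribute at most $\varepsilon_k\|f_k\|_A\le\eta_k/2$. If $m\ge-n_k/2$ and $j<0$ then $m-jn_k\ge n_k/2$, so the terms with $j<0$ contribute at most $\eta_k/2$ by \eqref{eq:nk}. Together with Step (a),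
\begin{equation}\label{eq:incr}
|\widehat S_k(m)-\widehat S_{k-1}(m)|\le
\begin{cases}2\eta_k,&m\ge-n_k/2,\\ \eta_k+B_k,&m<-n_k/2.\end{cases}
\end{equation}

\emph{The coefficients of the limit.} For fixed $m$ the first case of \eqref{eq:incr} holds for all large $k$, because $n_k\to\infty$. So $\sigma(m)=\lim_k\widehat S_k(m)$ exists. For $m\ge0$ the first case holds for all $k$. Hence $|\widehat S_k(m)|\le\frac54$ for $m\ge0$, $|\sigma(0)-1|\le\frac14$, and the convergence is uniform on $m\ge0$. Each $S_k$ is smooth, so $\widehat S_k(m)\to0$ as $m\to+\infty$, and by uniform convergence $\sigma(m)\to0$ as $m\to+\infty$.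

Let $n\ge1$. Since $\widehat S_0(-n)=0$ and the second case of \eqref{eq:incr} occurs at $m=-n$ only for the indices $i$ with $n_i<2n$,
\[
|\widehat S_k(-n)|\le\frac14+\sum_{i:\,n_i<2n}B_i\qquad\text{for all }k.
\]
If $n\le n_1/2$ the bound is $\frac14$. Otherwise let $i_0$ be the largest index with $n_{i_0}<2n$. The bound is then $\frac14+B_1+\dots+B_{i_0}\le\omega(\lfloor n_{i_0}/2\rfloor)\le\omega(n)$ by \eqref{eq:nk}. By \eqref{eq:omega}, $|\widehat S_k(m)|\le2(1+|m|)$ for all $k$ and $m$. So $\sigma=\widehat S$ for a distribution $S$ by (D1), $S\ne0$ because $\sigma(0)\ne0$, and $\langle S_k,\varphi\rangle\to\langle S,\varphi\rangle$ by (D2). We have $|\widehat S(-n)|\le\omega(n)$ for $n>n_1/2$, and for all $n\ge1$ after multiplication by a small constant in $(0,1]$.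

\emph{The support.} Each $S_k$ is a multiple of $S_{k-1}$, so the compact sets $\operatorname{supp}S_k$ decrease. Let $K$ be their intersection. If $\operatorname{supp}\varphi\cap K=\emptyset$, the decreasing compact sets $\operatorname{supp}\varphi\cap\operatorname{supp}S_k$ have empty intersection, so they are empty for large $k$. Then $\langle S_k,\varphi\rangle=0$ for large $k$, and $\langle S,\varphi\rangle=0$. Thus $S$ is supported on $K$. The function $P_k(n_kt)$ vanishes on the open set $\{t:n_kt\in(0,\pi)\}$, so $\operatorname{supp}S_k$ does not meet this set, and $K$ is an $H$-set. Finally, for every $k$ the set $K\subset\operatorname{supp}\rho_k$ is covered by arcs of lengths at most $2^{-k}$ with $h$-sum at most $2^{-k}$, so $\Lambda_h(K)=0$.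
\end{proof}

\begin{remark}\label{rem:small}
(a) If Step (b) is omitted, the increments are at most $\eta_k$ for all $m\in\mathbb Z$, and the limit is a nonzero pseudo-function supported on a set with $\Lambda_h(K)=0$. So smallness for $\Lambda_h$ does not make $K$ a $\mathcal U$-set; the factors $P_k(n_kt)$ do, and they are the only source of growth at $-\infty$. Step (a) controls the increments only in the supremum norm, which is why the conclusion at $+\infty$ is weaker than in Theorem~\ref{thm:main}.

(b) The support cannot be countable. Suppose that $S\ne0$ has countable support and $\widehat S(n)\to0$ as $n\to+\infty$. By the Baire category theorem the nonempty countable compact set $\operatorname{supp}S$ has an isolated point $x$. Take $\chi\in C^\infty(\mathbb T)$ with $\langle S,\chi\rangle\ne0$ whose support meets $\operatorname{supp}S$ only at $x$. Then $\chi S\ne0$ is supported at $x$ and decays at $+\infty$ by Lemma~\ref{lem:local}, which is impossible for coefficients of the form $p(n)e^{-inx}$ with a polynomial $p\ne0$.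
\end{remark}

\section{Bounded coefficients on $H^{(d)}$-sets}\label{sec:bounded}

We prove Theorem~\ref{thm:bounded}. For $\varphi\in C^\infty(\mathbb T^d)$ we write $\varphi(x)=\sum_{a\in\mathbb Z^d}\widehat\varphi(a)e^{ia\cdot x}$; the coefficients decay faster than any power of $|a|$.

\subsection{Reduction to one set}

Suppose that $S\ne0$. The nonempty compact set $\operatorname{supp}S$ is the union of the sets $\operatorname{supp}S\cap K_i$, which are closed because the $K_i$ are. By the Baire category theorem one of them has nonempty interior relative to $\operatorname{supp}S$: there are $i$ and an open arc $J$ with $\emptyset\ne\operatorname{supp}S\cap J\subset K_i$. Since $J$ meets the support, there is $\chi\in C_c^\infty(J)$ with $\langle S,\chi\rangle\ne0$. Then $\widehat{\chi S}(0)\ne0$, the distribution $\chi S$ is supported on $K_i$ by (D3), and by Lemma~\ref{lem:local} its coefficients are bounded and tend to $0$ at $+\infty$. It is therefore enough to prove the theorem when $K$ is an $H^{(d)}$-set. Let $D$, $v_k$ be its data, and fix $m\in\mathbb Z$. We show that $\widehat S(m)=0$.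

\subsection{A limit sequence on $\mathbb Z^d$}

Let $\varphi\in C_c^\infty(D)$. The function $t\mapsto\varphi(tv_k)$ is supported in the closed set $\{t:tv_k\in\operatorname{supp}\varphi\}$, which is disjoint from $K$. Its expansion $\sum_a\widehat\varphi(a)e^{i(a\cdot v_k)t}$ converges in $C^\infty(\mathbb T)$, since $|a\cdot v_k|\le|a||v_k|$. Pairing $S$ with $e^{-imt}\varphi(tv_k)$ gives the analog of \eqref{eq:raj},
\begin{equation}\label{eq:vk}
0=\sum_{a\in\mathbb Z^d}\widehat\varphi(a)\,\widehat S(m-a\cdot v_k).
\end{equation}
We know nothing about $\widehat S$ at negative frequencies except that it is bounded, so we use compactness. The lattice $\mathbb Z^d$ is countable, $\widehat S$ is bounded, and $|a\cdot v_k|\to\infty$ for $a\ne0$. By a diagonal argument we pass to a subsequence along which the limit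
\[
\tau(a)=\lim_{k\to\infty}\widehat S(m-a\cdot v_k)
\]
exists for every $a\in\mathbb Z^d$, and along which either $a\cdot v_k\to+\infty$ or $a\cdot v_k\to-\infty$ for every $a\ne0$. Let $L=\{a:a\cdot v_k\to+\infty\}$. Then $\tau$ is bounded and $\tau(0)=\widehat S(m)$. If $a\notin L\cup\{0\}$, then $m-a\cdot v_k\to+\infty$, so $\tau(a)=0$; this is the only use of the decay at $+\infty$. Since $\widehat\varphi$ is summable and $\widehat S$ is bounded, dominated convergence in \eqref{eq:vk} gives
\begin{equation}\label{eq:tau}
\sum_{a\in\mathbb Z^d}\widehat\varphi(a)\tau(a)=0\qquad(\varphi\in C_c^\infty(D)).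
\end{equation}
Passing to further subsequences changes neither $\tau$ nor $L$.

For $d=1$ the set $L$ consists of the positive or of the negative integers, and \eqref{eq:tau} is, up to the reflection $x\mapsto-x$, the hypothesis of Lemma~\ref{lem:onesided}. For $d>1$ we would like to translate $\varphi$ in a direction $\alpha$ with $a\cdot\alpha>0$ for all $a\in L$ and apply Lemma~\ref{lem:exp}. Such a direction need not exist.

\begin{example}\label{ex:d2}
Let $d=2$. For $v_k=(k,\lfloor k\sqrt2\rfloor)$ we have $a\cdot v_k=k(a_1+a_2\sqrt2)+O(1)$, so $L=\{a:a_1+a_2\sqrt2>0\}$ and $\alpha=(1,\sqrt2)$ serves. For $v_k=(k,k^2)$ we have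
\[
L=\{a:a_2>0\}\cup\{a:a_2=0,\ a_1>0\}.
\]
If $a\cdot\alpha>0$ for all $a=(a_1,1)$, $a_1\in\mathbb Z$, then the first coordinate of $\alpha$ is $0$, and so $(1,0)\cdot\alpha=0$ although $(1,0)\in L$. Two translations are needed. The limit direction $(0,1)$ of $v_k$ satisfies $a\cdot(0,1)\ge0$ on $L$, and Lemma~\ref{lem:exp} reduces \eqref{eq:tau} to a sum over the line $a_2=0$. On this line only the projection $(k,0)$ of $v_k$ matters, and its direction $(1,0)$ reduces the sum to the term $a=0$.
\end{example}

\subsection{A flag of subgroups}

We define subgroups $\mathbb Z^d=\Gamma_0\supset\Gamma_1\supset\cdots$ and unit vectors $\alpha_1,\alpha_2,\dots$ as in the example. Suppose that $\Gamma_i\ne\{0\}$. Let $W_i\subset\mathbb R^d$ be its real span and $w_k$ the orthogonal projection of $v_k$ to $W_i$, so that $a\cdot w_k=a\cdot v_k$ for $a\in\Gamma_i$. Taking any $a\in\Gamma_i\setminus\{0\}$, we see that $w_k\ne0$ for large $k$. Pass to a subsequence along which $w_k/|w_k|$ converges to a unit vector $\alpha_{i+1}\in W_i$, and put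
\[
\Gamma_{i+1}=\{a\in\Gamma_i:a\cdot\alpha_{i+1}=0\}.
\]
The span of $\Gamma_{i+1}$ lies in the orthogonal complement of $\alpha_{i+1}$ in $W_i$, a proper subspace of $W_i$. So the dimension drops at each step, and $\Gamma_r=\{0\}$ for some $r\le d$. If $a\in\Gamma_i\cap L$ then $a\cdot w_k=a\cdot v_k>0$ for large $k$. Dividing by $|w_k|$ and passing to the limit, we get
\begin{equation}\label{eq:sign}
a\cdot\alpha_{i+1}\ge0\qquad\text{for all }a\in\Gamma_i\text{ with }\tau(a)\ne0,
\end{equation}
since such an $a$ lies in $L\cup\{0\}$.

\subsection{Descent along the flag}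

We show by induction on $i\in\{0,\dots,r\}$ that
\begin{equation}\label{eq:ind}
\sum_{a\in\Gamma_i}\widehat\varphi(a)\tau(a)=0\qquad\text{for all }\varphi\in C_c^\infty(D).
\end{equation}
For $i=0$ this is \eqref{eq:tau}. Assume \eqref{eq:ind} for some $i<r$, let $\varphi\in C_c^\infty(D)$ and $\alpha=\alpha_{i+1}$. Since $D$ is open and $\operatorname{supp}\varphi$ is compact, there is $s_0>0$ such that $\varphi(x-s\alpha)$ lies in $C_c^\infty(D)$ for real $|s|<s_0$. Its coefficients are $\widehat\varphi(a)e^{-is\,a\cdot\alpha}$, so
\[
\sum_{a\in\Gamma_i}\widehat\varphi(a)\tau(a)\,e^{-is\,a\cdot\alpha}=0\qquad(|s|<s_0).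
\]
Apply Lemma~\ref{lem:exp} with $A=\{a\in\Gamma_i:\tau(a)\ne0\}$, $u_a=\widehat\varphi(a)\tau(a)$ and $\lambda_a=a\cdot\alpha$. The $u_a$ are summable because $\tau$ is bounded, and $\lambda_a\ge0$ by \eqref{eq:sign}. The conclusion is that the sum of $\widehat\varphi(a)\tau(a)$ over the $a\in\Gamma_i$ with $a\cdot\alpha=0$ vanishes, which is \eqref{eq:ind} for $i+1$.

For $i=r$, \eqref{eq:ind} reads $\widehat\varphi(0)\tau(0)=0$. As $D$ is nonempty and open, there is $\varphi\in C_c^\infty(D)$ with $\widehat\varphi(0)\ne0$, and so $\widehat S(m)=\tau(0)=0$. Since $m$ was arbitrary, $S=0$. This proves Theorem~\ref{thm:bounded}. \qed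

\begin{remark}\label{rem:hyp}
Boundedness of $\widehat S$ gave the existence of $\tau$ and the passage from \eqref{eq:vk} to \eqref{eq:tau}; by Theorem~\ref{thm:main} it cannot be replaced by any bound $\omega(n)$. The condition $|a\cdot v_k|\to\infty$ for all $a\ne0$ was used to sort the nonzero $a$ into $L$ and the set where $\tau$ vanishes. It cannot be weakened to $|v_k|\to\infty$: for $v_k=(k,k)$ and $D=\{(x_1,x_2)\in\mathbb T^2:x_1\ne x_2\}$ we have $tv_k\notin D$ for every $t\in\mathbb T$, and $K=\mathbb T$ supports every smooth function.
\end{remark}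

\begin{thebibliography}{1}

\bibitem{KO}
Gady Kozma and Alexander Olevskii,
\emph{Singular distributions and symmetry of the spectrum},
arXiv:1301.2636 (2013).

\end{thebibliography}
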